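\title{The Gauss sums of a semisimple factorizable Hopf algebra have equal squares}

\begin{abstract}
Let $H$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field of characteristic zero, with Drinfel'd element $u$ and regular character $\chi_R$. We prove that $\chi_R(u)^2=\chi_R(u^{-1})^2=\pm n$. The proof has two independent halves. From the R-matrix we construct a non-negative integer matrix $Z$ that commutes with the Hopf link matrix and the twist matrix of the module category of $H$ and has diagonal $(1,0,\dots,0)$. A parity argument for determinants of congruence representations of $SL_2(\mathbb Z)$ then shows that in any modular category with such a matrix the normalized Gauss sum is a fourth root of unity.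
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $K$ be a field of characteristic zero and let $H$ be a finite-dimensional semisimple Hopf algebra over $K$ of dimension $n$, with coproduct $\Delta$, counit $\varepsilon$ and antipode $S$. An \emph{R-matrix} for $H$ is an invertible element $R=\sum_i r_i\otimes r_i'$ of $H\otimes H$ such that
\begin{equation}\label{eq:R}
R\,\Delta(h)=\Delta^{\mathrm{op}}(h)\,R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}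
\end{equation}
for all $h\in H$. Here $\Delta^{\mathrm{op}}$ is $\Delta$ followed by the flip, and $R_{jk}$ has $r_i$ in the $j$-th tensor factor, $r_i'$ in the $k$-th, and $1$ elsewhere; thus $R_{21}=\sum_i r_i'\otimes r_i$. The pair $(H,R)$ is called \emph{quasitriangular}. The map $v\otimes w\mapsto\sum_i r_i'w\otimes r_iv$ is then a braiding $V\otimes W\to W\otimes V$ on the category of $H$-modules, and braiding twice is the action of $R_{21}R$ on $V\otimes W$. The map
\[
F\colon H^*\to H,\qquad F(\varphi)=(\varphi\otimes\mathrm{id})(R_{21}R),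
\]
measures how far the braiding is from being symmetric: if $R_{21}R=1\otimes1$, it has rank one. At the other extreme, $H$ is called \emph{factorizable} if $F$ is bijective, and we assume this. Let $u=\sum_iS(r_i')\,r_i$ be the \emph{Drinfel'd element}, which is invertible, let $\chi_R(h)$ be the trace of left multiplication by $h$ on $H$, and put
\[
\mathfrak g=\chi_R(u),\qquad \mathfrak g'=\chi_R(u^{-1}).
\]
The element $u$ is central. Over $\mathbb C$ it acts on the simple module $V_i$, of dimension $d_i$, by a scalar $u_i$, so $\mathfrak g=\sum_id_i^2u_i$ and $\mathfrak g'=\sum_id_i^2u_i^{-1}$. In the commutative case these are quadratic Gauss sums.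

\begin{example}\label{ex:abelian}
Let $G$ be a finite abelian group of order $n$, written additively, and let $H=\mathbb C^G$ be the Hopf algebra of functions on $G$, with minimal idempotents $e_x$, $\Delta(e_z)=\sum_{x+y=z}e_x\otimes e_y$ and $S(e_x)=e_{-x}$. Let $\beta\colon G\times G\to\mathbb C^\times$ be a bicharacter and $R=\sum_{x,y}\beta(x,y)\,e_x\otimes e_y$. The first identity in \eqref{eq:R} holds because $H$ is commutative and cocommutative; the other two say that $\beta$ is multiplicative in each variable. We have $R_{21}R=\sum b(x,y)\,e_x\otimes e_y$ with $b(x,y)=\beta(x,y)\beta(y,x)$. So $F$ sends evaluation at $x$ to the character $b(x,\cdot)$ of $G$, and since distinct characters are linearly independent, $H$ is factorizable exactly when $b$ is nondegenerate. Further $u=\sum\beta(x,y)\,e_{-y}e_x=\sum_x\beta(x,x)^{-1}e_x$, hence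
\[
\mathfrak g'=\sum_{x\in G}\beta(x,x),\qquad \mathfrak g=\overline{\mathfrak g'},
\]
and $\mathfrak g^2=\mathfrak g'^2$ means that $\mathfrak g'$ is real or purely imaginary.
\begin{enumerate}
\item[(i)] $G=\mathbb Z/n$ with $n$ odd, $\beta(x,y)=e^{2\pi ixy/n}$. Then $b=\beta^2$ is nondegenerate and $\mathfrak g'=\sum_xe^{2\pi ix^2/n}$. For $n=3$ this is $1+2e^{2\pi i/3}=i\sqrt3$, and for $n=5$ it is $1+4\cos(2\pi/5)=\sqrt5$.
\item[(ii)] $G=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_2}$. Then $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate and $\mathfrak g'=1+1+1-1=2$.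
\item[(iii)] $G=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. Then $b$ is as in (ii) and $\mathfrak g'=1-1-1-1=-2$.
\item[(iv)] $G=\mathbb Z/n$ with $n$ even. Every bicharacter is $\beta(x,y)=\xi^{xy}$ with $\xi^n=1$, and $b(n/2,y)=\xi^{ny}=1$, so $H$ is never factorizable. For $n=4$ and $\xi=i$ we get $\mathfrak g'=2+2i$, so $\mathfrak g'^2=8i\neq-8i=\mathfrak g^2$.
\end{enumerate}
\end{example}

For factorizable $H$ one has $\mathfrak g\mathfrak g'=n$ (Proposition~\ref{prop:relations}). Over $\mathbb C$ put $\gamma=\mathfrak g'/\sqrt n$; then $\mathfrak g'/\mathfrak g=\gamma^2$. It is known for every such $H$ that $\mathfrak g^4=\mathfrak g'^4$, that is, $\gamma^8=1$; and that for odd $n$ one has $\mathfrak g=\mathfrak g'$ if $n\equiv1\pmod4$ and $\mathfrak g=-\mathfrak g'$ if $n\equiv3\pmod4$, as in (i). It is also known that for quasi-Hopf algebras the analogous equality $\mathfrak g^2=\mathfrak g'^2$ can fail. The following conjecture is posed in \cite{SZ}.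

\begin{quote}
\emph{For every semisimple factorizable Hopf algebra over a field of characteristic zero, in particular for even $n$, one has $\chi_R(u)^2=\chi_R(u^{-1})^2$.}
\end{quote}

The conjecture says $\gamma^4=1$: primitive eighth roots of unity do not occur. The simplest Gauss sum whose argument is a primitive eighth root of unity is $\sum_{x\in\mathbb Z/2}i^{x^2}=1+i$. By (iv) it does not come from a bicharacter on $\mathbb Z/2$, and its multiple $2+2i$ comes only from a degenerate one on $\mathbb Z/4$; this suggests that the conjecture is true. But $1+i$ is the Gauss sum of a modular category, the semion category of Example~\ref{ex:semion}. So the relations that hold in every modular category cannot prove the conjecture; the proof has to use that the category consists of modules over a Hopf algebra.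

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $H$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field of characteristic zero. Then $\mathfrak g^2=\mathfrak g'^2=\eta n$ with $\eta\in\{1,-1\}$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $H$ and $\eta$ be as in Theorem~\ref{thm:A}. The element $u$ has finite order $\nu$. Let $m$ be the odd part of $n$.
\begin{enumerate}
\item[(1)] $\chi_R(u^k)^2=\eta n$ for all $k$ coprime to $\nu$.
\item[(2)] If $8\nmid\nu$, then the exponent of $2$ in $n$ is even. If $4\nmid\nu$, then moreover $\eta=(-1)^{(m-1)/2}$.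
\item[(3)] Over $\mathbb C$, each of the four possibilities $\mathfrak g'=\pm\sqrt n$, $\mathfrak g'=\pm i\sqrt n$ occurs for some $H$ of even dimension $n$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is deduced from a criterion for modular categories, whose terms are recalled in Section~\ref{sec:modular}.

\begin{theorem}\label{thm:C}
Let $\mathcal C$ be a modular category over $\mathbb C$ with simple objects indexed by $I\ni0$, where $0$ is the unit, with dimensions $d_i$ and global dimension $D>0$. Let $s$ be its Hopf link matrix, $T=\operatorname{diag}(\theta_i)$ its twist matrix, $p^+=\sum_id_i^2\theta_i$ and $\gamma=p^+/\sqrt D$. If an integer matrix $Z=(Z_{ij})_{i,j\in I}$ commutes with $s$ and $T$, with $Z_{00}$ odd and $Z_{ii}=0$ for $i\neq0$, then $\gamma^4=1$. The hypothesis $Z_{ii}=0$ cannot be dropped.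
\end{theorem}

The matrices $s$ and $T$, suitably rescaled, define a representation $\rho$ of $SL_2(\mathbb Z)$ in which the generator $\mathfrak t$ has the eigenvalue $\zeta^{-1}$ on the unit object, where $\zeta^3=\gamma$. The determinant of $\rho(\mathfrak t)$ is a twelfth root of unity, and this forces eigenvalues whose order is divisible by $8$ to come in pairs, in a sense made precise in Section~\ref{sec:parity}. A matrix $Z$ as in Theorem~\ref{thm:C} gives a weighted count of eigenvalues that sees only the unit object, so $\zeta^{-1}$ has no partner (Section~\ref{sec:modular}). For a Hopf algebra, Section~\ref{sec:data} computes $s$ and $T$, and Section~\ref{sec:Z} constructs $Z$ as a table of multiplicities of an $H\otimes H$-module. Section~\ref{sec:final} proves Theorems~\ref{thm:A} and~\ref{thm:B}. Apart from textbook facts, the proof uses one external theorem, the congruence property of \cite{DLN}.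

\section{A parity principle for representations of $SL_2(\mathbb Z)$}\label{sec:parity}

Put $\mathfrak s=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $\mathfrak t=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. We use two standard facts. The group $SL_2(\mathbb Z)$ is generated by $\mathfrak s,\mathfrak t$ with defining relations $\mathfrak s^4=1$, $(\mathfrak s\mathfrak t)^3=\mathfrak s^2$. For each $M\ge1$ the reduction map $SL_2(\mathbb Z)\to SL_2(\mathbb Z/M)$ is onto; its kernel is denoted $\Gamma(M)$. A homomorphism $\delta\colon SL_2(\mathbb Z)\to\mathbb C^\times$ satisfies $\delta(\mathfrak s)^4=1$ and $\delta(\mathfrak t)^3=\delta(\mathfrak s)^{-1}$, hence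
\begin{equation}\label{eq:twelve}
\delta(\mathfrak t)^{12}=1 .
\end{equation}
We write $\overline{\mathbb Z}$ for the ring of algebraic integers.

\subsection*{The case $\rho(\mathfrak t)^8=1$}

Let $\rho$ be a finite-dimensional representation with $\rho(\mathfrak t)^8=1$, and let $w$ be the number of eigenvalues of $\rho(\mathfrak t)$, with multiplicity, that are primitive eighth roots of unity. By \eqref{eq:twelve} applied to $\det\rho$, the order of $\det\rho(\mathfrak t)$ divides $12$ and $8$, hence $4$. The fourth power of an eigenvalue is $-1$ if it has order $8$ and $1$ otherwise. Therefore $(-1)^w=1$: \emph{the number $w$ is even}.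

Now let $Z$ commute with $\rho$ and have algebraic integers as eigenvalues. The generalized eigenspace of $Z$ for the eigenvalue $\mu$ is a subrepresentation, so its number $w_\mu$ is even. The trace of $Z$ on the sum of the eigenspaces of $\rho(\mathfrak t)$ for primitive eighth roots of unity is $\sum_\mu\mu w_\mu$, so it lies in $2\overline{\mathbb Z}$. In particular it cannot be $1$.

For general order of $\rho(\mathfrak t)$ two things change. Odd parts of eigenvalues enter the determinant; they are removed by passing to $2$-parts. More seriously, an eigenvalue of order $16,32,\dots$ has a fourth power that is not a sign. Here the congruence property enters: it permutes the eigenspaces, so that such eigenvalues occur in full orbits, and the product over an orbit is again a primitive eighth root of unity.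

\subsection*{The general case}

Fix $M=2^kM'$ with $M'$ odd. Every root of unity $x$ is uniquely a product of a root of unity $x_2$ of $2$-power order, written $2^{r(x)}$, and one of odd order; the map $x\mapsto x_2$ is multiplicative. For $k\ge3$ let
\[
U=\{\alpha\in(\mathbb Z/M)^\times:\ \alpha\equiv1\ (\mathrm{mod}\ M'),\ \alpha\equiv1\ (\mathrm{mod}\ 8)\}.
\]
Every $\alpha\in U$ is a square in $(\mathbb Z/M)^\times$. By the Chinese remainder theorem it suffices to solve $y^2\equiv\alpha\pmod{2^j}$ for $3\le j\le k$. For $j=3$ take $y=1$; and if $y$ is a solution for $j$, then $y$ or $y+2^{j-1}$ is one for $j+1$, because $(y+2^{j-1})^2\equiv y^2+2^j\pmod{2^{j+1}}$ for odd $y$ and $j\ge3$. The group $U$ acts on the $M$-th roots of unity by $x\mapsto x^\alpha$. This fixes the odd part of $x$, sends $x_2$ to $x_2^\alpha$ and preserves $r(x)$. If $r=r(x)\ge3$, then $\alpha$ runs modulo $2^r$ through all classes $1+8l$, so the orbit of $x$ has $2^{r-3}$ elements, with $2$-parts $x_2^{1+8l}$ for $0\le l<2^{r-3}$.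

\begin{proposition}\label{prop:parity}
Let $\rho\colon SL_2(\mathbb Z)\to GL(V)$ be a finite-dimensional complex representation with $\ker\rho\supseteq\Gamma(M)$. Let $Z\in\operatorname{End}(V)$ commute with the image of $\rho$ and have algebraic integers as eigenvalues. For an $M$-th root of unity $x$ let $z(x)$ be the trace of $Z$ on $\ker(\rho(\mathfrak t)-x)$.
\begin{enumerate}
\item[(a)] $z(x)=z(x^{l^2})$ for all $l$ coprime to $M$.
\item[(b)] Let $k\ge3$. Then $z$ takes a constant value $z(O)$ on each $U$-orbit $O$, and $\sum_Oz(O)\in2\overline{\mathbb Z}$, where $O$ runs over the orbits with $r\ge3$.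
\end{enumerate}
\end{proposition}

\begin{proof}
Since $\mathfrak t^M\in\Gamma(M)$, the operator $\rho(\mathfrak t)$ is diagonalizable and its eigenvalues are $M$-th roots of unity. Let $V=\bigoplus_\mu V_\mu$ be the decomposition into generalized eigenspaces of $Z$. Each $V_\mu$ is stable under $\rho$. With $d_{\mu,x}=\dim\big(V_\mu\cap\ker(\rho(\mathfrak t)-x)\big)$ we have $z(x)=\sum_\mu\mu\,d_{\mu,x}$.

(a) Choose $g\in SL_2(\mathbb Z)$ with $g\equiv\operatorname{diag}(l,l^{-1})\pmod M$. Then $g\mathfrak tg^{-1}\equiv\mathfrak t^{l^2}\pmod M$, so $\rho(g)\rho(\mathfrak t)\rho(g)^{-1}=\rho(\mathfrak t)^{l^2}$. Hence $\rho(g)$ maps the $x^{l^2}$-eigenspace of $\rho(\mathfrak t)$ in $V_\mu$ onto the $x^{l^2}$-eigenspace of $\rho(\mathfrak t)^{l^2}$ in $V_\mu$. As $y\mapsto y^{l^2}$ is injective on $M$-th roots of unity, the latter is the $x$-eigenspace of $\rho(\mathfrak t)$ in $V_\mu$. Thus $d_{\mu,x^{l^2}}=d_{\mu,x}$, which gives (a).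

(b) Elements of $U$ are squares, so $d_{\mu,x}$ is a constant $d_{\mu,O}$ on each orbit $O$, and $z(O)=\sum_\mu\mu\,d_{\mu,O}$. Let $\delta_\mu=\det(\rho(\mathfrak t)|_{V_\mu})=\prod_xx^{d_{\mu,x}}$. By \eqref{eq:twelve}, $\delta_\mu^{12}=1$, so its $2$-part has order dividing $4$:
\[
\prod_x\big(x_2^4\big)^{d_{\mu,x}}=1 .
\]
The factors with $r(x)\le2$ are $1$. For an orbit $O\ni x$ with $r\ge3$ we have $\sum_{l<2^{r-3}}(1+8l)=2^{r-3}\big(1+4(2^{r-3}-1)\big)$, so $\prod_{y\in O}y_2$ is an odd power of the primitive eighth root of unity $x_2^{2^{r-3}}$, and its fourth power is $-1$. Therefore $(-1)^{w_\mu}=1$ for $w_\mu=\sum_{O}d_{\mu,O}$, the sum over orbits with $r\ge3$. So each $w_\mu$ is even, and $\sum_Oz(O)=\sum_\mu\mu w_\mu\in2\overline{\mathbb Z}$.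
\end{proof}

\section{Modular categories and the proof of Theorem~\ref{thm:C}}\label{sec:modular}

A \emph{ribbon fusion category} over $\mathbb C$ is a semisimple $\mathbb C$-linear monoidal category with duals, finite-dimensional morphism spaces, finitely many simple objects $V_i$ ($i\in I$) up to isomorphism and simple unit $V_0$, equipped with a braiding $c_{V,W}\colon V\otimes W\to W\otimes V$ and a twist, that is, natural automorphisms $\theta_V$ with
\[
\theta_{V\otimes W}=c_{W,V}c_{V,W}\,(\theta_V\otimes\theta_W),\qquad \theta_{V^*}=(\theta_V)^* .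
\]
These data define a quantum trace of endomorphisms. Let $d_i$ be the quantum trace of $\mathrm{id}_{V_i}$, let $D=\sum_id_i^2$ be the global dimension, let $\theta_i$ be the scalar by which $\theta_{V_i}$ acts (so $\theta_0=1$), and let $V_{i^*}\cong V_i^*$. The \emph{Hopf link matrix} $s$ has as entry $s_{ij}$ the quantum trace of $c_{V_j,V_i}c_{V_i,V_j}$. Put $T=\operatorname{diag}(\theta_i)$, $C=(\delta_{j,i^*})$, so that $C^2=1$, and $p^\pm=\sum_id_i^2\theta_i^{\pm1}$. The category is \emph{modular} if $s$ is invertible. In that case (Turaev; Bakalov--Kirillov)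
\begin{equation}\label{eq:modrel}
s^2=D\,C,\qquad (sT)^3=D\,p^+,\qquad Cs=sC,\qquad CT=TC .
\end{equation}
For the module category of $H$ these relations are proved in Section~\ref{sec:data}. They imply that $\mathfrak s\mapsto sC$, $\mathfrak t\mapsto T$ is a projective representation of $SL_2(\mathbb Z)$. We need the following theorem.

\begin{theorem}[{Dong--Lin--Ng \cite[Theorem II]{DLN}}]\label{thm:DLN}
Let $\rho$ be a linear representation of $SL_2(\mathbb Z)$ that lifts the projective representation $\mathfrak s\mapsto sC$, $\mathfrak t\mapsto T$ of a modular category. Then $\rho(\mathfrak t)$ has finite order $M$ and $\ker\rho\supseteq\Gamma(M)$.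
\end{theorem}

A lift is easy to write down. Put $\hat s=sC/\sqrt D$. By \eqref{eq:modrel}, $\hat s^2=C$, $\hat s^4=1$ and $(\hat sT)^3=D^{-3/2}(sT)^3C=\gamma\,\hat s^2$; in particular $\gamma\ne0$. Choose $\zeta$ with $\zeta^3=\gamma$. Then
\begin{equation}\label{eq:lift}
\rho(\mathfrak s)=\hat s,\qquad\rho(\mathfrak t)=\zeta^{-1}T
\end{equation}
satisfies the defining relations of $SL_2(\mathbb Z)$. The claim $\gamma^4=1$ is the claim $\zeta^{12}=1$, and $\zeta^{-1}$ is the eigenvalue of $\rho(\mathfrak t)$ at the index $0$.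

\begin{example}\label{ex:semion}
The semion category consists of $\mathbb Z/2$-graded vector spaces, with the associativity constraint twisted by the sign $(-1)^{xyz}$ and with braiding $i^{xy}$ on the simple objects of degrees $x,y,z\in\{0,1\}$. Here $d_0=d_1=1$, $D=2$, $C=1$ and
\[
s=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad T=\begin{pmatrix}1&0\\0&i\end{pmatrix},\qquad s^2=2,\qquad (sT)^3=2(1+i).
\]
So $\gamma=(1+i)/\sqrt2$ and $\gamma^4=-1$. Since $\gamma^9=\gamma$, we may take $\zeta=\gamma^3$, and then $\rho(\mathfrak t)=\operatorname{diag}(\gamma^5,\gamma^7)$. The eigenvalue at the unit has order $8$, and the second simple object supplies the partner that parity requires. A matrix that commutes with $T$ is diagonal, and if it also commutes with $s$ it is scalar; so only $Z=0$ has $Z_{11}=0$.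
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\rho$ be the representation \eqref{eq:lift}, and let $M=2^kM'$ be the order of $\rho(\mathfrak t)$, so that $\ker\rho\supseteq\Gamma(M)$ by Theorem~\ref{thm:DLN}. The matrix $Z$ commutes with $s$, with $C=s^2/D$ and with $T$, hence with the image of $\rho$. Its eigenvalues are algebraic integers because its entries are integers. So Proposition~\ref{prop:parity} applies. The eigenspaces of the diagonal matrix $\rho(\mathfrak t)$ are spanned by standard basis vectors, and $\theta_0=1$; hence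
\[
z(x)=\sum_{i:\ \zeta^{-1}\theta_i=x}Z_{ii}=\begin{cases}Z_{00}&\text{if }x=\zeta^{-1},\\0&\text{otherwise.}\end{cases}
\]
As an eigenvalue of $\rho(\mathfrak t)^{-1}$, the number $\zeta$ is a root of unity of some order $m_0\mid M$.

\emph{Step 1: $m_0\mid24$.} Since $Z_{00}\ne0$, part (a) gives $\zeta^{l^2}=\zeta$, that is $l^2\equiv1\pmod{m_0}$, for all $l$ coprime to $M$. Let $f$ be a divisor of $m_0$. Every unit modulo $f$ lifts to a unit modulo $M$, so every unit modulo $f$ has square $1$. This fails for a prime $f\ge5$ and for $f=9$, where $2^2\not\equiv1$, and for $f=16$, where $3^2\not\equiv1$. So $m_0\mid24$.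

\emph{Step 2: $8\nmid m_0$.} Suppose $8\mid m_0$. Then $k\ge3$ and $r(\zeta^{-1})=3$, so $\{\zeta^{-1}\}$ is a $U$-orbit and the sum in part (b) equals $Z_{00}$. Thus the rational number $Z_{00}/2$ is an algebraic integer, hence an integer, and $Z_{00}$ is even. This contradicts the hypothesis.

Therefore $m_0\mid12$ and $\gamma^4=\zeta^{12}=1$. For the last assertion take the semion category and the identity matrix $Z$: it commutes with $s$ and $T$ and has $Z_{00}=1$, but $Z_{11}\ne0$ and $\gamma^4=-1$.
\end{proof}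

Step 1 uses only $Z_{00}\neq0$ and yields $\gamma^8=\zeta^{24}=1$. The passage from $\gamma^8=1$ to $\gamma^4=1$ is Step 2, and this is the only place where the parity of $Z_{00}$ matters.

\section{The modular data of a factorizable Hopf algebra}\label{sec:data}

\subsection*{Reduction to $\mathbb C$}

Fix a basis of $H$. The structure constants of $H$ (including those of $S$) and the coordinates of $R$ and of a nonzero integral $\Lambda\in H$ generate a finitely generated field $K_0\supseteq\mathbb Q$, and they define a quasitriangular Hopf algebra $H_0$ over $K_0$ with $H=H_0\otimes_{K_0}K$. The element $u$ lies in $H_0$, and the traces $\chi_R(u^k)$ lie in $K_0$. By Maschke's theorem for Hopf algebras, semisimplicity means $\varepsilon(\Lambda)\ne0$, and factorizability means that the determinant of $F$ is nonzero. Both conditions hold for $H_0$ and for $H_0\otimes_{K_0}\mathbb C$, for any embedding $K_0\hookrightarrow\mathbb C$. This extension preserves $n$, the order of $u$ and the numbers $\chi_R(u^k)$. So from now on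 $K=\mathbb C$.

\subsection*{Conventions}

We write $\Delta(h)=h_1\otimes h_2$ and omit summation signs. Copies of $R$ are written $R=r\otimes r'=a\otimes a'=b\otimes b'$, and $R^{-1}=\bar r\otimes\bar r'$. The dual $A=H^*$ is a Hopf algebra with $(\varphi\psi)(h)=\varphi(h_1)\psi(h_2)$, $\varphi_1(x)\varphi_2(y)=\varphi(xy)$, unit $\varepsilon$ and antipode $\varphi\mapsto\varphi\circ S$. We use the following facts.
\begin{enumerate}
\item[(H1)] (Larson--Radford) $S^2=\mathrm{id}$, and $\lambda=\chi_R/n$ is a two-sided integral of $A$ with $\lambda(1)=1$; that is, $\lambda\varphi=\varphi\lambda=\varphi(1)\lambda$ for $\varphi\in A$. In particular $\lambda^2=\lambda$.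
\item[(H2)] (Drinfel'd) $(\varepsilon\otimes\mathrm{id})R=(\mathrm{id}\otimes\varepsilon)R=1$, $(S\otimes S)R=R$, $R^{-1}=(S\otimes\mathrm{id})R$, $uhu^{-1}=S^2(h)$, $u^{-1}=r'S^2(r)$ and $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$.
\end{enumerate}
Semisimplicity and characteristic zero enter through (H1) and through character theory. Combining (H1) and (H2): $u$ is central, $\varepsilon(u)=1$, $u^{-1}=r'r$ and $R^{-1}=(\mathrm{id}\otimes S)R$. Applying $S$ to the antipode identities and using $S^2=\mathrm{id}$ gives
\begin{equation}\label{eq:anti}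
h_2S(h_1)=\varepsilon(h)1=S(h_2)h_1,
\end{equation}
and therefore
\begin{equation}\label{eq:oneleg}
1\otimes h=\Delta(h_2)\,(S(h_1)\otimes1),\qquad h\otimes1=\Delta^{\mathrm{op}}(h_2)\,(1\otimes S(h_1)).
\end{equation}
These two formulas let us move an element sitting in one tensor factor past $R$.

Let $V_i$ ($i\in I$) be the simple $H$-modules, $V_0$ the trivial one, with characters $\chi_i$ and dimensions $d_i$; then $\chi_R=\sum_id_i\chi_i$, $n=\sum_id_i^2$ and $\chi_{i^*}=\chi_i\circ S$. The $\chi_i$ form a basis of the space of \emph{trace functions}, the $\chi\in A$ with $\chi(xy)=\chi(yx)$. Write $\chi_j\chi_k=\sum_lN_{jk}^l\chi_l$, the character of $V_j\otimes V_k$. Two properties of these multiplicities are needed: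
\begin{equation}\label{eq:fusion}
N_{jk}^0=\delta_{k,j^*},\qquad\sum_jN_{ij}^kd_j=d_id_k .
\end{equation}
The first holds since $\operatorname{Hom}_H(V_0,V_j\otimes V_k)\cong\operatorname{Hom}_H(V_j^*,V_k)$; the second is the coefficient of $\chi_k$ in $\chi_i\chi_R=d_i\chi_R$. Put
\[
\theta_i=u_i^{-1},\qquad T=\operatorname{diag}(\theta_i),\qquad C=(\delta_{j,i^*}),\qquad s_{ij}=(\chi_i\otimes\chi_j)(R_{21}R),
\]
and $p^\pm=\sum_id_i^2\theta_i^{\pm1}$, so that $p^+=\mathfrak g'$ and $p^-=\mathfrak g$. Note $R_{21}R=b'a\otimes ba'$, $\theta_0=1$ and $s_{0i}=d_i$. In Example~\ref{ex:abelian}, $I=G$, $x^*=-x$, $s_{xy}=b(x,y)$ and $\theta_x=\beta(x,x)$.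

\begin{lemma}\label{lem:u}
$r'S(r)=u$, $S(u)=u$ and $rr'=u^{-1}$. In particular $u_{i^*}=u_i$, so $CT=TC$.
\end{lemma}

\begin{proof}
Replacing $R$ by $(S\otimes S)R$ gives $r'S(r)=S(r')S^2(r)=u$. Since $S(u)=S(r)r'$, we get $\chi_i(S(u))=\chi_i(r'S(r))=\chi_i(u)$ for all $i$, and central elements with the same character values are equal. Hence $\chi_{i^*}(u)=\chi_i(u)$. Finally $rr'=S(r)S(r')=S(r'r)=S(u^{-1})=u^{-1}$.
\end{proof}

\begin{lemma}\label{lem:s}
The matrix $s$ is symmetric and commutes with $C$, and $(\chi_j\otimes\chi_l)\big((R_{21}R)^{-1}\big)=s_{jl^*}$.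
\end{lemma}

\begin{proof}
We have $s_{ji}=\chi_j(b'a)\chi_i(ba')=\chi_i(a'b)\chi_j(ab')$, which is $s_{ij}$ with the two copies of $R$ renamed. Next, $(S\otimes S)(R_{21}R)=S(a)S(b')\otimes S(a')S(b)=RR_{21}=R(R_{21}R)R^{-1}$, so $s_{i^*j^*}=s_{ij}$, which says $CsC=s$. Finally,
\[
(R_{21}R)^{-1}=R^{-1}R_{21}^{-1}=(a\otimes S(a'))(b'\otimes S(b))=ab'\otimes S(ba'),
\]
and $\chi_j\otimes\chi_l$ takes this to $\chi_j(b'a)\chi_{l^*}(ba')=s_{jl^*}$.
\end{proof}

To get from factorizability to relations for $s$ we restrict $F$ to trace functions, where it becomes an algebra map onto the center.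

\begin{lemma}\label{lem:F}
Let $\chi$ be a trace function and $\varphi\in A$. Then $F(\chi)$ is central and $F(\chi\varphi)=F(\chi)F(\varphi)$. Moreover
\begin{equation}\label{eq:killing}
s_{ij}s_{ik}=d_i\sum_lN_{jk}^ls_{il},\qquad\sum_id_is_{il}=n\,\delta_{l0}.
\end{equation}
\end{lemma}

\begin{proof}
Write $Q=R_{21}R=Q'\otimes Q''$. By the first identity in \eqref{eq:R} and its flip, $Q$ commutes with $\Delta(H)$. So \eqref{eq:oneleg} gives $Q(1\otimes h)=\Delta(h_2)Q(S(h_1)\otimes1)$ and
\[
F(\chi)h=\chi\big(h_2Q'S(h_1)\big)h_3Q''=\chi\big(Q'S(h_1)h_2\big)h_3Q''=hF(\chi).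
\]
By \eqref{eq:R}, $(\Delta\otimes\mathrm{id})(R_{21})=R_{32}R_{31}$, hence $(\Delta\otimes\mathrm{id})(Q)=R_{32}R_{31}R_{13}R_{23}$. Applying $\chi$ to the first factor leaves $R_{21}(1\otimes F(\chi))R=(1\otimes F(\chi))Q$, and applying $\varphi\otimes\mathrm{id}$ gives $F(\chi\varphi)=F(\chi)F(\varphi)$. The central element $F(\chi_j)$ acts on $V_i$ by the scalar $s_{ji}/d_i$. Evaluating $F(\chi_j)F(\chi_k)=\sum_lN_{jk}^lF(\chi_l)$ on $V_i$ and using the symmetry of $s$ gives the first formula.

The trace functions and the center both have dimension $|I|$, and $F$ is injective; so every central $z$ is $F(\chi)$ for a trace function $\chi$, and $\varepsilon(z)=\chi(1)$ by (H2). Then $zF(\lambda)=F(\chi\lambda)=\varepsilon(z)F(\lambda)$. Taking for $z$ the central idempotent $\pi_i$ of $V_i$ shows $\pi_iF(\lambda)=0$ for $i\neq0$. As $F(\lambda)$ is central with $\varepsilon(F(\lambda))=\lambda(1)=1$, it equals $\pi_0$. Hence $\sum_id_is_{il}=n\chi_l(F(\lambda))=n\delta_{l0}$.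
\end{proof}

\begin{proposition}\label{prop:relations}
$s^2=nC$, $(sT)^3=n\,p^+$ and $\mathfrak g\mathfrak g'=n$.
\end{proposition}

\begin{proof}
Summing the first formula of \eqref{eq:killing} over $i$ gives $(s^2)_{jk}=\sum_lN_{jk}^l\sum_id_is_{il}=nN_{jk}^0$, so $s^2=nC$ by \eqref{eq:fusion}.

Apply $\chi_i\otimes\chi_j$ to $\Delta(u^{-1})=(u^{-1}\otimes u^{-1})R_{21}R$, and $\chi_j\otimes\chi_k$ to $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$, using Lemma~\ref{lem:s}:
\[
\sum_kN_{ij}^k\theta_kd_k=\theta_i\theta_js_{ij},\qquad\sum_lN_{jk}^l\theta_l^{-1}d_l=\theta_j^{-1}\theta_k^{-1}(sC)_{jk}.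
\]
The first equation and \eqref{eq:fusion} give $\sum_js_{ij}\theta_jd_j=\theta_i^{-1}\sum_{k}\big(\sum_jN_{ij}^kd_j\big)\theta_kd_k=p^+\theta_i^{-1}d_i$. Using \eqref{eq:killing}, this formula, and then the second equation,
\[
(sTs)_{jk}=\sum_lN_{jk}^l\sum_i\theta_id_is_{il}=p^+\sum_lN_{jk}^l\theta_l^{-1}d_l=p^+\,(T^{-1}sCT^{-1})_{jk}.
\]
Hence $(sT)^3=(sTs)\,TsT=p^+T^{-1}sCsT=np^+$. The matrix $sTs$ is invertible, so $p^+\ne0$. Inverting $sTs=p^+T^{-1}sCT^{-1}$ with $s^{-1}=n^{-1}sC$ gives $n^{-2}sT^{-1}s=(np^+)^{-1}TsT$. The $(0,0)$ entries are $n^{-2}p^-$ and $(np^+)^{-1}$, so $p^-p^+=n$.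
\end{proof}

\begin{proposition}\label{prop:modular}
The category of finite-dimensional $H$-modules, with braiding $c_{V,W}(v\otimes w)=r'w\otimes rv$ and twist $\theta_V=u^{-1}|_V$, is modular. Its dimensions, Hopf link matrix and twist matrix are the $d_i$, $s$, $T$ above, and its global dimension is $n$.
\end{proposition}

\begin{proof}
The map $c_{W,V}c_{V,W}$ is the action of $R_{21}R$. The element $u^{-1}$ is central, and $\Delta(u^{-1})=R_{21}R(u^{-1}\otimes u^{-1})$ and $S(u^{-1})=u^{-1}$ are the two twist axioms; in other words $u$ is a ribbon element. Quantum traces are ordinary traces taken after multiplication by the pivotal element, the quotient of the Drinfel'd element by the ribbon element, which is $uu^{-1}=1$. So quantum traces are ordinary traces. The matrix $s$ is invertible by Proposition~\ref{prop:relations}.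
\end{proof}

\section{An integer matrix commuting with $s$ and $T$}\label{sec:Z}

The matrices $s$ and $T$ are built from $R_{21}R$ and $u$. By Example~\ref{ex:semion} the matrix $Z$ cannot be obtained from the relations \eqref{eq:modrel} alone, so we look for a construction that uses $R$ itself. In the commutative case this means using $\beta$, not only $b(x,y)$ and $\beta(x,x)$.

\begin{example}\label{ex:Z}
Let $G,\beta,b$ be as in Example~\ref{ex:abelian}, with $b$ nondegenerate. Let $\mathcal L$ be the kernel of the homomorphism from $G\times G$ to the character group of $G$ that sends $(x,y)$ to $g\mapsto\beta(g,x)\beta(y,g)$, and let $Z_{xy}=1$ if $(x,y)\in\mathcal L$ and $Z_{xy}=0$ otherwise.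

\emph{Diagonal.} On the diagonal of $G\times G$ the homomorphism is $x\mapsto b(x,\cdot)$, an isomorphism. So $\mathcal L$ is a complement of the diagonal, $|\mathcal L|=n$ and $Z_{xx}=\delta_{x0}$.

\emph{Twists.} For $(x,y)\in\mathcal L$, the choices $g=x$ and $g=y$ give $\beta(x,x)=\beta(y,x)^{-1}=\beta(y,y)$. So $Z$ commutes with $T$.

Here the second equality needs care: $g=y$ gives $\beta(y,x)\beta(y,y)=1$, and $g=x$ gives $\beta(x,x)\beta(y,x)=1$; together, $\theta_x=\theta_y$.

\emph{Hopf link matrix.} For $(x,y),(x',y')\in\mathcal L$ we have $\beta(x',x)=\beta(y,x')^{-1}=\beta(y',y)$ and, exchanging the roles, $\beta(x,x')=\beta(y,y')$; so $b(x',x)=b(y,y')$. Now $(sZs)_{x'y'}=\sum_{(x,y)\in\mathcal L}b(x',x)b(y,y')$ is $n$ if $(x',y')$ annihilates $\mathcal L$ under this nondegenerate pairing on $G\times G$, and $0$ otherwise. The annihilator has $n^2/n=n$ elements and contains the $n$ pairs $(x',-y')$ with $(x',y')\in\mathcal L$. Hence $sZs=nZC=Zs^2$, and $Z$ commutes with $s$.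

In case (i) of Example~\ref{ex:abelian}, $Z=C$. In case (ii), $Z_{xy}=1$ exactly when $x_2=0$ and $y_1=0$, which is not a permutation matrix. In case (iii), $Z$ fixes $0$ and permutes the three nonzero elements cyclically. In the degenerate case $G=\mathbb Z/4$, $\beta(x,y)=i^{xy}$, the same recipe gives $Z=C$ with $Z_{22}=1$.
\end{example}

To generalize, we describe $\mathcal L$ by an idempotent of $H\otimes H=\mathbb C^{G\times G}$. For $g\in G$, viewed as an evaluation functional in $A=\mathbb C[G]$, put $\Phi(g)=\sum_{x,y}\beta(g,x)\beta(y,g)^{-1}e_x\otimes e_y$. This is multiplicative in $g$ because $\beta$ is a bicharacter, and the image of $\lambda=\frac1n\sum_gg$ is $\sum_{(x,y)\in\mathcal L}e_x\otimes e_{-y}$. The factors $\beta(g,x)$ and $\beta(y,g)^{-1}$ come from the first leg of $R$ and the second leg of $R^{-1}$. (For the semion braiding, $i^{xy}$ on $\{0,1\}$ is not a bicharacter of $\mathbb Z/2$, and the construction breaks down at this point.)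

\subsection*{The idempotent $E$}

For $\varphi\in A$ put $f_+(\varphi)=\varphi(r)r'$ and $f_-(\varphi)=\varphi(\bar r')\bar r$. By \eqref{eq:R},
\[
(\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R^{-1}=R_{12}^{-1}R_{13}^{-1},\qquad(\Delta\otimes\mathrm{id})R^{-1}=R_{23}^{-1}R_{13}^{-1}.
\]
The first two identities say that $f_+$ and $f_-$ are multiplicative, and $f_\pm(\varepsilon)=1$ by (H2). The third says $\Delta f_-(\varphi)=f_-(\varphi_2)\otimes f_-(\varphi_1)$. From $R^{-1}=S(b)\otimes b'$ we get $Sf_-(\varphi)=\varphi(b')b$, hence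
\begin{equation}\label{eq:Ffact}
Sf_-(\varphi_1)\,f_+(\varphi_2)=\varphi(b'a)\,ba'=F(\varphi).
\end{equation}
Define
\[
\Phi\colon A\to H\otimes H,\qquad\Phi(\varphi)=f_+(\varphi_2)\otimes f_-(\varphi_1)=\varphi(\bar r'r)\,r'\otimes\bar r,\qquad E=\Phi(\lambda).
\]
As a composite of the coproduct of $A$, the flip and $f_+\otimes f_-$, the map $\Phi$ is an algebra map. By (H1),
\begin{equation}\label{eq:E}
E^2=E,\qquad\Phi(\varphi)E=E\Phi(\varphi)=\varphi(1)E .
\end{equation}
Let $L=(H\otimes H)E$, a left $H\otimes H$-module, and put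
\[
Z_{ij}=(\chi_i\otimes\chi_{j^*})(E)=\dim E(V_i\otimes V_{j^*})\in\mathbb Z_{\ge0}.
\]
The simple $H\otimes H$-modules are the $V_i\otimes V_j$, and $f\mapsto f(E)$ is an isomorphism $\operatorname{Hom}_{H\otimes H}(L,W)\cong EW$ for every module $W$. So $Z_{ij}$ is the multiplicity of $V_i\otimes V_{j^*}$ in $L$, and $L$ has character $\chi_L=\sum_{k,l}Z_{kl}\,\chi_k\otimes\chi_{l^*}$.

\begin{proposition}\label{prop:Z}
The non-negative integer matrix $Z$ commutes with $s$, $C$ and $T$, and $Z_{ii}=\delta_{i0}$.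
\end{proposition}

The proof follows the three steps of Example~\ref{ex:Z}; they are Lemmas~\ref{lem:diag}, \ref{lem:twist} and~\ref{lem:S}.

\subsection*{The diagonal}

The statement that $\mathcal L$ is a complement of the diagonal becomes a factorization of $H\otimes H$ into the subalgebras $\Delta(H)$ and $\Phi(A)$. This is where factorizability is used.

\begin{lemma}\label{lem:fact}
The map $H\otimes A\to H\otimes H$, $h\otimes\varphi\mapsto\Delta(h)\Phi(\varphi)$, is bijective.
\end{lemma}

\begin{proof}
The map $B(x\otimes y)=S(y_1)x\otimes y_2$ on $H\otimes H$ has the inverse $x\otimes y\mapsto y_1x\otimes y_2$, by \eqref{eq:anti}. We have $\Delta(h)\Phi(\varphi)=h_1f_+(\varphi_2)\otimes h_2f_-(\varphi_1)$, so the formula for $\Delta f_-$, \eqref{eq:anti} and \eqref{eq:Ffact} give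
\[
B\big(\Delta(h)\Phi(\varphi)\big)=Sf_-(\varphi_2)\,S(h_2)h_1\,f_+(\varphi_3)\otimes h_3f_-(\varphi_1)=F(\varphi_2)\otimes hf_-(\varphi_1).
\]
This is the composite of $h\otimes\varphi\mapsto hf_-(\varphi_1)\otimes\varphi_2$, which has the inverse $h\otimes\varphi\mapsto hf_-(\varphi_1\circ S)\otimes\varphi_2$ because $f_-$ is an algebra map, with the bijection $\mathrm{id}\otimes F$ and the flip.
\end{proof}

\begin{lemma}\label{lem:diag}
The map $H\to L$, $h\mapsto\Delta(h)E$, is bijective, and $Z_{ii}=\delta_{i0}$.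
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fact} and \eqref{eq:E}, $L$ is spanned by the elements $\Delta(h)\Phi(\varphi)E=\varphi(1)\Delta(h)E$, so the map is onto. It is injective by Lemma~\ref{lem:fact}, since $\Delta(h)E$ is the image of $h\otimes\lambda$ and $\lambda\ne0$. Thus $L$, restricted to $H$ along $\Delta$, is the regular module, which contains $V_0$ exactly $d_0=1$ times. The restriction of $V_i\otimes V_{j^*}$ contains $V_0$ exactly $\delta_{ij}$ times, by \eqref{eq:fusion}. Hence $\sum_iZ_{ii}=1$. Since $Z_{00}=(\varepsilon\otimes\varepsilon)(E)=\lambda(1)=1$ and all entries are non-negative, the other diagonal entries vanish.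
\end{proof}

\subsection*{Commutation with $T$}

Let $(w_\alpha)$ and $(w^\alpha)$ be dual bases of $H$ and $A$. The two subalgebras $\Delta(H)$ and $\Phi(A)$ are linked by the canonical element
\[
\mathcal R=\sum_\alpha\Delta(w_\alpha)\otimes\Phi(w^\alpha)=\Delta(\bar r'r)\otimes r'\otimes\bar r\in H^{\otimes4}.
\]
We treat $\mathcal R$ as we treated $R$. Its second leg acts on $E$ through the counit $\varphi\mapsto\varphi(1)$ of $A$, so expressions in $\mathcal R$ are easy to evaluate on $E$; and $\mathcal R$ is a product of copies of $R^{\pm1}$, so the same expressions can be written in terms of $u$ and $R_{21}R$. The first such expression imitates $u=S(r')r$.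

\begin{lemma}\label{lem:twist}
$E(u\otimes u^{-1})=E$, and $Z$ commutes with $T$.
\end{lemma}

\begin{proof}
Let $X=\sum_\alpha\Phi(w^\alpha\circ S)\Delta(w_\alpha)$. By \eqref{eq:E}, $EX=\sum_\alpha w^\alpha(1)E\Delta(w_\alpha)=E$. We show $X=u\otimes u^{-1}$. Two identities are needed. From $r_1\otimes r_2\otimes r'=a\otimes b\otimes a'b'$ and Lemma~\ref{lem:u},
\begin{equation}\label{eq:X1}
(r'\otimes1)\Delta(S(r))=r'S(r_2)\otimes S(r_1)=a'b'S(b)\otimes S(a)=(u\otimes1)R_{21}^{-1}.
\end{equation}
From $r\otimes r'_1\otimes r'_2=ab\otimes b'\otimes a'$ and Lemma~\ref{lem:u},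
\begin{equation}\label{eq:X2}
(1\otimes r)\Delta^{\mathrm{op}}(r')=r'_2\otimes rr'_1=a'\otimes a\,bb'=R_{21}(1\otimes u^{-1}).
\end{equation}
By the definition of $\Phi$, $X=(r'\otimes\bar r)\Delta(S(\bar r'r))=(r'\otimes\bar r)\Delta(S(r))\Delta(S(\bar r'))$, and $\bar r\otimes S(\bar r')=R$. Using \eqref{eq:X1}, the identity $R_{21}^{-1}\Delta(h)=\Delta^{\mathrm{op}}(h)R_{21}^{-1}$ obtained by flipping \eqref{eq:R}, and \eqref{eq:X2},
\[
X=(1\otimes b)(u\otimes1)R_{21}^{-1}\Delta(b')=(u\otimes1)(1\otimes b)\Delta^{\mathrm{op}}(b')R_{21}^{-1}=(u\otimes1)R_{21}(1\otimes u^{-1})R_{21}^{-1},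
\]
which is $u\otimes u^{-1}$ since $u$ is central. If $Z_{ij}\neq0$, then $E$ is nonzero on $V_i\otimes V_{j^*}$, where $u\otimes u^{-1}$ is the scalar $u_iu_{j^*}^{-1}=u_iu_j^{-1}$. So $\theta_i=\theta_j$ whenever $Z_{ij}\ne0$, which says $ZT=TZ$.
\end{proof}

\subsection*{Commutation with $s$}

The second expression is $\mathcal R_{21}\mathcal R$, where $\mathcal R_{21}=\sum_\alpha\Phi(w^\alpha)\otimes\Delta(w_\alpha)$. Its trace on $W\otimes L$ will be computed in two ways. To use the basis $\Delta(w_\kappa)E$ of $L$ we must know how $\Phi(\varphi)$ acts on it, that is, how to move $\Phi(\varphi)$ past $\Delta(h)$. For $x,y\in H$ let $\varphi(x\,\cdot\,y)$ denote the functional $g\mapsto\varphi(xgy)$.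

\begin{lemma}\label{lem:cross}
$\Phi(\varphi)\Delta(h)=\Delta(h_2)\,\Phi\big(\varphi(h_3\,\cdot\,S(h_1))\big)$.
\end{lemma}

\begin{proof}
By \eqref{eq:oneleg} and $R\Delta(h)=\Delta^{\mathrm{op}}(h)R$, respectively $R^{-1}\Delta^{\mathrm{op}}(h)=\Delta(h)R^{-1}$,
\[
r\otimes r'h=h_3rS(h_1)\otimes h_2r',\qquad\bar rh\otimes\bar r'=h_2\bar r\otimes h_3\bar r'S(h_1).
\]
Apply the first formula to $h_1$ and the second to $h_2$ in $\Phi(\varphi)\Delta(h)=\varphi(\bar r'r)\,r'h_1\otimes\bar rh_2$, and then use \eqref{eq:anti}: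
\[
\Phi(\varphi)\Delta(h)=\varphi\big(h_6\bar r'S(h_4)h_3rS(h_1)\big)h_2r'\otimes h_5\bar r=\varphi\big(h_4\bar r'rS(h_1)\big)h_2r'\otimes h_3\bar r .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:S}
$sZs=nZC$. Consequently $Z$ commutes with $s$ and $C$.
\end{lemma}

\begin{proof}
Fix $i,j$, let $\chi_W=\chi_i\otimes\chi_j$ and $\Sigma=(\chi_W\otimes\chi_L)(\mathcal R_{21}\mathcal R)$.

\emph{First computation.} Since $\Delta(r)\otimes r'=R_{13}R_{23}$ and $\bar r\otimes\Delta(\bar r')=R_{12}^{-1}R_{13}^{-1}$, we have $\mathcal R=R_{41}^{-1}R_{42}^{-1}R_{13}R_{23}$. Exchanging the legs $1\leftrightarrow3$, $2\leftrightarrow4$ gives $\mathcal R_{21}=R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}$. In the product, $R_{41}$ cancels, and $R_{31}$ commutes with $R_{42}^{-1}$: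
\[
\mathcal R_{21}\mathcal R=R_{23}^{-1}\,\big[(R_{42}R_{24})^{-1}\,R_{31}R_{13}\big]\,R_{23}.
\]
The bracket is $R_{21}R$ in the legs $1,3$ times $(R_{21}R)^{-1}$ in the legs $2,4$, and conjugation does not change traces. By Lemma~\ref{lem:s}, $\chi_i\otimes\chi_j\otimes\chi_k\otimes\chi_{l^*}$ takes the value $s_{ik}s_{jl}$ on it. Hence $\Sigma=\sum_{k,l}s_{ik}Z_{kl}s_{jl}=(sZs)_{ij}$.

\emph{Second computation.} By definition,
\[
\Sigma=\sum_{\alpha,\beta}\chi_W\big(\Phi(w^\alpha)\Delta(w_\beta)\big)\,\chi_L\big(\Delta(w_\alpha)\Phi(w^\beta)\big).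
\]
By Lemma~\ref{lem:cross} and \eqref{eq:E}, $\Delta(x)\Phi(\varphi)\Delta(h)E=\varphi(h_3S(h_1))\,\Delta(xh_2)E$. The elements $\Delta(w_\kappa)E$ form a basis of $L$ by Lemma~\ref{lem:diag}. Writing $h=w_\kappa$ in the $\kappa$-th summand,
\[
\chi_L\big(\Delta(x)\Phi(\varphi)\big)=\sum_\kappa w^\kappa(xh_2)\,\varphi\big(h_3S(h_1)\big).
\]
Insert this. The sums over $\alpha$ and $\beta$ are $\sum_\alpha w^\kappa(w_\alpha h_2)w^\alpha=w^\kappa(\,\cdot\,h_2)$ and $\sum_\beta w^\beta(h_3S(h_1))w_\beta=h_3S(h_1)$. Since $\chi_W$ is a trace function on $H\otimes H$, we may move $\Delta(S(h_1))$ to the front, and then Lemma~\ref{lem:cross} applies to $h_3$: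
\begin{align*}
\Sigma&=\sum_\kappa\chi_W\Big(\Delta(S(h_1))\,\Phi\big(w^\kappa(\,\cdot\,h_2)\big)\,\Delta(h_3)\Big)\\
&=\sum_\kappa\chi_W\Big(\Delta(S(h_1)h_4)\,\Phi\big(w^\kappa(h_5\,\cdot\,S(h_3)h_2)\big)\Big)\\
&=\sum_\kappa\chi_W\Big(\Delta(S(h_1)h_2)\,\Phi\big(w^\kappa(h_3\,\cdot\,)\big)\Big)
=\chi_W\Big(\Phi\Big(\sum_\kappa w^\kappa(w_\kappa\,\cdot\,)\Big)\Big).
\end{align*}
The third equality is \eqref{eq:anti} and the fourth is the antipode identity. The functional $x\mapsto\sum_\kappa w^\kappa(w_\kappa x)$ is the trace of right multiplication by $x$ on $H\cong\bigoplus_i\operatorname{End}(V_i)$, which is $\sum_id_i\chi_i(x)=n\lambda(x)$. Hence $\Sigma=n\chi_W(E)=nZ_{ij^*}=n(ZC)_{ij}$.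

So $sZs=nZC=Zs^2$ by Proposition~\ref{prop:relations}. Canceling the invertible matrix $s$ gives $sZ=Zs$, and $C=s^2/n$.
\end{proof}

This completes the proof of Proposition~\ref{prop:Z}.

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:final}

By the reduction in Section~\ref{sec:data} we work over $\mathbb C$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:modular} the $H$-modules form a modular category with $D=n$ and $p^+=\mathfrak g'$, and the matrix $Z$ of Proposition~\ref{prop:Z} satisfies the hypotheses of Theorem~\ref{thm:C}. So $\gamma=\mathfrak g'/\sqrt n$ satisfies $\gamma^4=1$, and $\eta=\gamma^2=\gamma^{-2}$ is $1$ or $-1$. Since $\mathfrak g\mathfrak g'=n$, we have $\mathfrak g=\gamma^{-1}\sqrt n$. Therefore $\mathfrak g'^2=\gamma^2n=\eta n=\gamma^{-2}n=\mathfrak g^2$.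
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In the proof of Theorem~\ref{thm:C}, both $\rho(\mathfrak t)$ and $\zeta$ have finite order, so $T=\zeta\rho(\mathfrak t)$ has finite order. Thus the central element $u$ has finite order $\nu$ and $u_i^\nu=1$ for all $i$. Let $\zeta_\nu=e^{2\pi i/\nu}$.

(1) For $k$ coprime to $\nu$ let $\sigma_k$ be the automorphism of $\mathbb Q(\zeta_\nu)$ with $\sigma_k(\zeta_\nu)=\zeta_\nu^k$. It raises every $\nu$-th root of unity to the $k$-th power, so $\chi_R(u^k)=\sum_id_i^2u_i^k=\sigma_k(\mathfrak g)$ and $\chi_R(u^k)^2=\sigma_k(\eta n)=\eta n$.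

(2) Write $\eta n=df^2$ with $d$ a squarefree integer and $f\in\mathbb Z$. Since $\mathfrak g\in\mathbb Q(\zeta_\nu)$ and $\mathfrak g^2=df^2$, we have $\sqrt d\in\mathbb Q(\zeta_\nu)$. Recall that the conductor of $\mathbb Q(\sqrt d)$, the least $c\geq1$ with $\sqrt d\in\mathbb Q(\zeta_c)$, is $|d|$ if $d\equiv1\pmod4$ and $4|d|$ otherwise. Since $\mathbb Q(\zeta_c)\cap\mathbb Q(\zeta_\nu)=\mathbb Q(\zeta_{\gcd(c,\nu)})$, minimality gives $c\mid\nu$. If $8\nmid\nu$, then $d$ is odd, because even $d$ has $8\mid c$. Hence the exponent of $2$ in $n$ is twice that in $f$. If $4\nmid\nu$, then $4\nmid c$, so $d\equiv1\pmod4$. With $f'$ the odd part of $f$ we get $\eta m=df'^2\equiv1\pmod4$, so $\eta\equiv m\pmod 4$, that is, $\eta=(-1)^{(m-1)/2}$.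

(3) Cases (ii) and (iii) of Example~\ref{ex:abelian} have $n=4$ and $\mathfrak g'=\pm\sqrt4$. For two pairs $(G,\beta)$ and $(G',\beta')$ with nondegenerate $b,b'$, the product bicharacter on $G\times G'$ has the nondegenerate form $bb'$, and its sum $\mathfrak g'$ is the product of the two sums. Multiplying (ii) and (iii) by case (i) for $\mathbb Z/3$ gives $n=12$ and $\mathfrak g'=\pm2i\sqrt3=\pm i\sqrt{12}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DLN}
Dong, Lin and Ng, \emph{Congruence property in conformal field theory}, Algebra Number Theory 9 (2015).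

\bibitem{SZ}
Yorck Sommerhaeuser and Yongchang Zhu, \emph{On the Central Charge of a Factorizable Hopf Algebra}, arXiv:0906.3471 (2009).

\end{thebibliography}
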